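\title{BPS invariants of planar curve singularities need not be log-concave}

\begin{abstract}
The BPS invariants $n_0,\dots,n_\delta$ of a reduced planar curve singularity are integers that encode the Euler characteristics of its punctual Hilbert schemes. We show that this sequence is not log-concave in general. Log-concavity fails for $y^m=x^{km}$ for every $k\ge1$ and every $m\ge10^{85}$, and the inequalities that it implies fail by arbitrarily large factors as $m$ grows. By Maulik's theorem on the HOMFLY polynomial, the generating polynomial of the $n_h$ is the coefficient of the identity in a power of the full twist in the Hecke algebra. We bound its first coefficients from above by counting factorizations into transpositions, and one of its values from below by the Cauchy--Schwarz inequality; the two bounds are incompatible with log-concavity. In contrast, for $y^p=x^r$ with $p$ and $r$ coprime the polynomial has only real roots.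
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{BPS invariants}
Let $(C,0)$ be a reduced planar curve singularity over $\mathbb C$, with equation $f(x,y)=0$ and complete local ring $R=\mathbb C[[x,y]]/(f)$. Let $\widetilde R$ be the normalization of $R$, let $\delta=\dim_{\mathbb C}(\widetilde R/R)$ be the $\delta$-invariant, let $b$ be the number of local branches, and let $\mu=\dim_{\mathbb C}\mathbb C[[x,y]]/(f_x,f_y)$ be the Milnor number. These numbers are related by the formula $\mu=2\delta-b+1$. For $d\ge0$ the punctual Hilbert scheme of $d$ points is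
\[
\mathrm{Hilb}^{[d]}=\{\,I\subset R \text{ an ideal} : \dim_{\mathbb C}(R/I)=d\,\}.
\]
An ideal of colength $d$ contains $\mathfrak m^d$, where $\mathfrak m$ is the maximal ideal, so $\mathrm{Hilb}^{[d]}$ is a closed subvariety of a Grassmannian of subspaces of $R/\mathfrak m^d$. Let $\chi$ be the topological Euler characteristic and put $Z(q)=\sum_{d\ge0}\chi(\mathrm{Hilb}^{[d]})\,q^d$. By a theorem of Shende there are unique integers $n_0,\dots,n_\delta$ such that
\begin{equation}\label{eq:def}
q^{-\delta}(1-q)^b\,Z(q)=\sum_{h=0}^{\delta}n_h\,\bigl(q^{1/2}-q^{-1/2}\bigr)^{2h}.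
\end{equation}
The integer $n_h$ is the \emph{$h$-th BPS invariant} of $(C,0)$, and we call $N(X)=\sum_h n_hX^h$ the \emph{BPS polynomial}. The right side of \eqref{eq:def} is $N(q-2+q^{-1})$.

At a smooth point there is one ideal of each colength, so $Z(q)=(1-q)^{-1}$ and $N=1$. In general \eqref{eq:def} says that, after one factor $(1-q)^{-1}$ is removed for each branch, what remains of $Z(q)$ is $q^\delta$ times a Laurent polynomial that is symmetric under $q\leftrightarrow q^{-1}$. The $n_h$ are its coordinates in the basis $(q-2+q^{-1})^h$. Multiplying \eqref{eq:def} by $q^\delta$ gives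
\begin{equation}\label{eq:tri}
(1-q)^b\,Z(q)=\sum_{h=0}^\delta n_h\,q^{\delta-h}(1-q)^{2h},
\end{equation}
and this triangular system determines $n_\delta,n_{\delta-1},\dots$ in turn. Both $\mathrm{Hilb}^{[0]}$ and $\mathrm{Hilb}^{[1]}$ are points, so the left side begins $1+(1-b)q$, and the right side begins $n_\delta+(n_{\delta-1}-2\delta n_\delta)q$. Thus $n_\delta=1$ and, for $\delta\ge1$, $n_{\delta-1}=2\delta-b+1=\mu$. For the node $N=1+X$, and for the cusp $N=2+X$.

\subsection*{The question}
A sequence $a_0,\dots,a_n$ of nonnegative real numbers is \emph{log-concave} if $a_j^2\ge a_{j-1}a_{j+1}$ for $0<j<n$. It has \emph{no internal zeros} if there are no $i<j<k$ with $a_i,a_k>0$ and $a_j=0$. It is \emph{unimodal} if $a_0\le\dots\le a_j\ge\dots\ge a_n$ for some $j$. A log-concave sequence with no internal zeros is unimodal. A positive sequence is log-concave exactly when the ratios $a_j/a_{j-1}$ are nonincreasing, that is, when $a_ia_{l-1}\ge a_{i-1}a_l$ for all $1\le i<l\le n$. The following problem comes from the work of Su, Xie and Yu \cite{SXY}.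
\begin{quote}
\emph{For every reduced planar curve singularity, is the sequence $n_0,\dots,n_\delta$ log-concave with no internal zeros, and in particular unimodal?}
\end{quote}

Small cases suggest a positive answer. For $y^2=x^{2k}$ one finds $n_h=\binom{k+h}{2h}$ (Example~\ref{ex:two}), for $y^3=x^3$ the sequence is $1,3,4,1$ (Example~\ref{ex:D4}), and for $y^3=x^4$ it is $5,10,6,1$ (Example~\ref{ex:E6}). All of these are log-concave. For one infinite family much more is true.

\begin{theorem}\label{thm:real}
Let $p,r\ge1$ be coprime integers. The BPS polynomial of $y^p=x^r$ has only real roots, all in $[-4,0)$. Hence all $n_h$ are positive, and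
\[
n_h^2\ge\Bigl(1+\frac1h\Bigr)\Bigl(1+\frac1{\delta-h}\Bigr)n_{h-1}n_{h+1}\qquad(0<h<\delta).
\]
\end{theorem}

Nevertheless the answer is negative. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:main}
Let $A\ge1$ be real, let $m\ge2$ be an integer, put $\lambda=\log m$, and assume
\begin{equation}\label{eq:hyp}
m\ \ge\ 102^3\,\bigl(801\,A\lambda^2\bigr)^{10}.
\end{equation}
Let $k\ge1$ be any integer and let $n_0,\dots,n_\delta$ be the BPS invariants of $y^m=x^{km}$, for which $b=m$ and $\delta=km(m-1)/2$. Then $n_0=1$, all $n_h\ge1$, and there are $1\le i<l\le\delta$ with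
\[
n_{i-1}\,n_l>A\,n_i\,n_{l-1}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
For every $k\ge1$ and every $m\ge10^{85}$, the BPS invariants of $y^m=x^{km}$ are positive and not log-concave. In particular the ordinary multiple point $y^m=x^m$ with $m=10^{85}$ answers the question in the negative.
\end{corollary}

For fixed $A$, condition \eqref{eq:hyp} holds once $m$ is large. So the inequality $n_in_{l-1}\ge n_{i-1}n_l$ fails by arbitrarily large factors, even for $k=1$. We do not settle whether unimodality alone can fail, nor whether log-concavity holds for general irreducible singularities.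

\subsection*{The idea of the proof}
No single $n_h$ in the range where log-concavity fails is computed. Instead we estimate one value of $N$ in two ways. Put $K=k+1$. The proof rests on three facts about $y^m=x^{km}$.
\begin{enumerate}
\item $N(z^2)$ is the coefficient of the identity in the $K$-th power of the full twist in the Hecke algebra of $S_m$ with parameter $z$ (Proposition~\ref{prop:formula}). Here we use Maulik's theorem \cite{Maulik}.
\item At the start of the sequence, $n_j\le 2(Km)^{2j}/j!$ as long as $102^3j^{10}\le m$ (Proposition~\ref{prop:upper}).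
\item For real $q\ge1$, $N(q-2+q^{-1})\ge q^{k\binom m2}/m!$ (Proposition~\ref{prop:lower}).
\end{enumerate}
Log-concavity propagates an upper bound forward. If $n_0=1$ and the ratios $n_h/n_{h-1}$ are nonincreasing, then $n_h\le(n_j^{1/j})^h$ for $h\ge j$, and by (2) the base $n_j^{1/j}$ is at most $2eK^2m^2/j$. So $N(X)$ would be at most about $\exp(K^2m^2X)$ whenever $K^2m^2X$ is small compared with the largest $j$ allowed in (2). Now write $q=e^u$ with $u$ small, so that $X\approx u^2$, and measure $u$ by $\kappa=kmu$. The logarithm of the upper bound is a bounded multiple of $\kappa^2$. The logarithm of the lower bound (3) is about $m(\kappa/2-\log m)$. The lower bound says nothing for $\kappa<2\log m$, but at $\kappa=4\log m$ it is of order $m\log m$, against $\log^2m$ for the upper bound. All that is needed is that (2) be available up to $j$ of order $\log^2m$, and this is condition \eqref{eq:hyp}.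

Section~\ref{sec:real} proves Theorem~\ref{thm:real}, which is not used afterwards. Sections~\ref{sec:hecke} to~\ref{sec:upper} establish (1), (3) and (2), and Section~\ref{sec:proof} combines them.

\section{The curves $y^p=x^r$ with coprime exponents}\label{sec:real}

We use one fact about Euler characteristics: if an algebraic torus acts on a complex variety, then the variety and its fixed locus have the same Euler characteristic. We also use Newton's inequalities: if a real polynomial $\sum_{h=0}^\delta a_hX^h$ of degree $\delta$ has only real roots, then the numbers $c_h=a_h/\binom\delta h$ satisfy $c_h^2\ge c_{h-1}c_{h+1}$.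

\begin{proof}[Proof of Theorem~\ref{thm:real}]
The curve is parametrized by $x=t^p$, $y=t^r$. So $b=1$, and $R=\mathbb C[[t^p,t^r]]$ consists of the power series whose exponents lie in the semigroup $\Gamma$ generated by $p$ and $r$. Since $\mu=(p-1)(r-1)$, we have $\delta=(p-1)(r-1)/2$. If $p=1$ or $r=1$, then $N=1$ and there is nothing to prove, so let $p,r\ge2$.

The group $\mathbb C^*$ acts on $R$ by $t\mapsto ct$, hence on $\mathrm{Hilb}^{[d]}$. A fixed ideal is determined by a $\mathbb C^*$-stable subspace of $R/\mathfrak m^d$, which is a sum of weight spaces. The weight spaces have dimension at most one, so the fixed ideals are the monomial ideals. Therefore $\chi(\mathrm{Hilb}^{[d]})$ is the number of subsets $M\subset\Gamma$ with $M+\Gamma\subset M$ and $|\Gamma\setminus M|=d$.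

Since $\gcd(p,r)=1$, every element of $\Gamma$ is uniquely $jr+ep$ with $0\le j<p$ and $e\ge0$. A cofinite subset $M$ is stable under adding $p$ exactly when there are integers $e_j\ge0$ with $M=\{jr+ep: e\ge e_j\}$, and then $|\Gamma\setminus M|=\sum_je_j$. Stability under adding $r$ has to be tested only on the elements $jr+e_jp$. For $j<p-1$ the sum $(j+1)r+e_jp$ lies in $M$ if and only if $e_j\ge e_{j+1}$. For $j=p-1$ the sum is $(r+e_{p-1})p$, which lies in $M$ if and only if $r+e_{p-1}\ge e_0$. So $M$ corresponds to an integer $e_{p-1}\ge0$, which contributes $pe_{p-1}$ to the colength, together with the partition $(e_0-e_{p-1},\dots,e_{p-2}-e_{p-1})$, which is any partition with at most $p-1$ parts, each at most $r$. Such partitions are counted by a Gaussian binomial coefficient, so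
\[
Z(q)=\frac1{1-q^p}\prod_{i=1}^{p-1}\frac{1-q^{r+i}}{1-q^i}.
\]
Let $F(q)=(1-q)Z(q)$. By \eqref{eq:tri},
\begin{equation}\label{eq:F}
F(q)=\frac{\prod_{i=1}^{p-1}(1-q^{r+i})}{\prod_{i=2}^{p}(1-q^i)}=\sum_{h=0}^\delta n_h\,q^{\delta-h}(1-q)^{2h}.
\end{equation}
The second expression shows that $F$ is a polynomial. The first shows that every zero of $F$ is a root of unity, and that $F(1)=\prod_{i=1}^{p-1}(r+i)/p!>0$.

Let $X_0\in\mathbb C$ be a root of $N$, and let $q_0$ be a root of $q^2-(X_0+2)q+1$. Then $q_0\ne0$ and $q_0-2+q_0^{-1}=X_0$, so $F(q_0)=q_0^\delta N(X_0)=0$. Hence $q_0=e^{i\theta}\ne1$ with $\theta$ real, and $X_0=2\cos\theta-2\in[-4,0)$. Since $n_\delta=1$, the polynomial $N$ is a product of $\delta$ factors $X+\alpha$ with $\alpha>0$, so all its coefficients are positive. Newton's inequalities and the identity $\binom\delta h^2\big/\bigl(\binom\delta{h-1}\binom\delta{h+1}\bigr)=(1+\frac1h)(1+\frac1{\delta-h})$ give the stated bound.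
\end{proof}

\begin{example}\label{ex:E6}
For $y^3=x^4$, formula \eqref{eq:F} gives $F=(1+q+q^2+q^3+q^4)(1-q+q^2)$. With $Y=q+q^{-1}=X+2$ we get $q^{-3}F=(Y^2+Y-1)(Y-1)=(X^2+5X+5)(X+1)$, so $N=5+10X+6X^2+X^3$.
\end{example}

Coprimality cannot be dropped: for $y^3=x^3$ we shall find $N=1+3X+4X^2+X^3$, whose discriminant is $-31$, so that two of its roots are not real. For $y^m=x^{km}$ the weight spaces of the $\mathbb C^*$-action are large and the fixed loci are not finite, so we reach $Z(q)$ by another route, through the link.

\section{From ideals to the Hecke algebra}\label{sec:hecke}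

\subsection*{Maulik's theorem}
The link of $(C,0)$ is the intersection of $C$ with a small sphere about $0$, oriented as the boundary of the part of $C$ inside the sphere. The HOMFLY polynomial $P(\mathcal L)\in\mathbb Z[a^{\pm1},z^{\pm1}]$ is the invariant of oriented links determined by
\begin{equation}\label{eq:skein}
a^{-1}P(\mathcal L_+)-aP(\mathcal L_-)=z\,P(\mathcal L_0),\qquad P(\text{unknot})=\frac{a^{-1}-a}{z},
\end{equation}
where $\mathcal L_+,\mathcal L_-,\mathcal L_0$ agree except near one point, at which they have a positive crossing, a negative crossing, and no crossing. Applying the first relation to a small kink shows that adding a split unknot multiplies $P$ by $(a^{-1}-a)/z$. The following theorem, the Oblomkov--Shende conjecture, was proved by Maulik.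

\begin{theorem}[Maulik \cite{Maulik}]\label{thm:maulik}
Let $\mathcal L$ be the link of a reduced plane curve singularity with Milnor number $\mu$, and let $\operatorname{gen}(I)$ be the minimal number of generators of an ideal $I$. With $z=q^{-1/2}-q^{1/2}$,
\[
P(\mathcal L)=\bigl(a\,q^{-1/2}\bigr)^{\mu-1}\sum_{d\ge0}q^{d}\int_{\mathrm{Hilb}^{[d]}}(1-a^2)^{\operatorname{gen}(I)}\,d\chi .
\]
\end{theorem}

The integral means $\sum_g(1-a^2)^g\chi(\{I:\operatorname{gen}(I)=g\})$, and both sides are expanded as Laurent series in $q^{1/2}$. At $a=0$ the integral is $\chi(\mathrm{Hilb}^{[d]})$, by additivity of $\chi$. Hence the coefficient of $a^{\mu-1}$ is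
\begin{equation}\label{eq:lowest}
[a^{\mu-1}]\,P(\mathcal L)=q^{(1-\mu)/2}Z(q).
\end{equation}

Two cases check the conventions. At a smooth point $\mu=0$ and all ideals are principal, so the right side of the theorem is $a^{-1}q^{1/2}(1-a^2)/(1-q)=(a^{-1}-a)/z$. For the node $xy=0$, with $\mu=1$, the torus-fixed ideals of colength $d\ge1$ are the $(x^i,y^j)$ with $i,j\ge1$ and $i+j-1=d$. So $Z(q)=1+\sum_{d\ge1}dq^d=1+q/(1-q)^2=1+z^{-2}$. The link is the positive Hopf link, and changing one of its crossings in \eqref{eq:skein} gives $P=(1-a^2)^2z^{-2}+(1-a^2)$, whose $a^0$-coefficient is $1+z^{-2}$ as well.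

By \eqref{eq:lowest} we need one extreme coefficient in $a$ of the HOMFLY polynomial of a braid closure. The skein relation is the quadratic relation of the Hecke algebra, and this coefficient has a closed form there.

\subsection*{The Hecke algebra}
Let $s_i=(i\ \,i{+}1)\in S_n$. The length $\ell(w)$ is the least length of a word in the $s_i$ with product $w$; a word of this length is \emph{reduced}. The length equals the number of inversions of $w$, and $\ell(ws_i)=\ell(w)\pm1$. The longest element $w_0\colon i\mapsto n+1-i$ is an involution, $\ell(w_0)=\binom n2$, $\ell(w_0w)=\binom n2-\ell(w)$, and $w_0s_iw_0=s_{n-i}$.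

The Hecke algebra $H_n$ is the quotient of the group algebra over $\mathbb Z[z]$ of the braid group $B_n=\langle\sigma_1,\dots,\sigma_{n-1}\rangle$ by the relations $\sigma_i-\sigma_i^{-1}=z$. The image $T_i$ of $\sigma_i$ is invertible and satisfies $T_i^2=1+zT_i$. For a reduced word $s_{i_1}\cdots s_{i_l}$ of $w$, the product $T_w=T_{i_1}\cdots T_{i_l}$ depends only on $w$. The $T_w$ form a basis of $H_n$, and
\begin{equation}\label{eq:mult}
T_wT_i=\begin{cases}T_{ws_i}&\text{if }\ell(ws_i)>\ell(w),\\ T_{ws_i}+zT_w&\text{if }\ell(ws_i)<\ell(w).\end{cases}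
\end{equation}
Let $\tau_n(x)$ be the coefficient of $T_{\mathrm{id}}=1$ in $x\in H_n$, and let $\Delta_n=T_{w_0}$, the image of the positive half twist. We regard $H_n$ as the subalgebra of $H_{n+1}$ generated by $T_1,\dots,T_{n-1}$.

\begin{lemma}\label{lem:hecke}
\begin{enumerate}
\item[(a)] $\tau_n(T_vT_w)=1$ if $vw=\mathrm{id}$, and $\tau_n(T_vT_w)=0$ otherwise. In particular $\tau_n$ is a trace: $\tau_n(xy)=\tau_n(yx)$.
\item[(b)] $\Delta_n^2$ is central in $H_n$.
\item[(c)] $H_nT_nH_n$ is the span of the $T_w$ with $w\in S_{n+1}\setminus S_n$. So $H_{n+1}=H_n\oplus H_nT_nH_n$, the projection $E\colon H_{n+1}\to H_n$ with kernel $H_nT_nH_n$ is $H_n$-bilinear, and $\tau_{n+1}=\tau_n\circ E$.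
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We induct on $\ell(w)$; the case $w=\mathrm{id}$ is the definition. Write $w=s_iw'$ with $\ell(w)=\ell(w')+1$, so that $T_vT_w=(T_vT_i)T_{w'}$, and apply \eqref{eq:mult}. The term $T_{vs_i}T_{w'}$ contributes $1$ if $vs_iw'=vw$ is the identity and $0$ otherwise. If $\ell(vs_i)<\ell(v)$ there is a second term $z\,\tau_n(T_vT_{w'})$. It vanishes unless $v=w'^{-1}$, and in that case $vs_i=w^{-1}$ would be longer than $v$.

(b) Let $v=w_0s_i=s_{n-i}w_0$, of length $\ell(w_0)-1$. Then $\Delta_n=T_vT_i=T_{n-i}T_v$, so $\Delta_nT_i=T_{n-i}T_vT_i=T_{n-i}\Delta_n$. Applying this twice gives $\Delta_n^2T_i=T_i\Delta_n^2$.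

(c) For $u\in S_n$ and $1\le i\le n$, the permutation $us_ns_{n-1}\cdots s_i$ is obtained from the list $u(1),\dots,u(n)$ by inserting $n+1$ in position $i$. This creates $n+1-i$ inversions, so the lengths add, and every $w\in S_{n+1}\setminus S_n$ arises in this way. Hence $T_w=T_uT_nT_{n-1}\cdots T_i\in H_nT_nH_n$. Conversely $T_uT_n=T_{us_n}$ with $us_n\notin S_n$, and by \eqref{eq:mult} right multiplication by $T_1,\dots,T_{n-1}$ preserves the span of the $T_w$ with $w\notin S_n$.
\end{proof}

\subsection*{The lowest coefficient of the HOMFLY polynomial}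
Let $\hat\beta$ be the closure of a braid $\beta\in B_n$, with $\sigma_i$ a positive crossing. We write $\beta$ also for the image in $H_n$. The link $\hat\beta$ is unchanged when $\beta$ is conjugated in $B_n$ and when $\beta$ is replaced by $\beta\sigma_n\in B_{n+1}$. If $\beta$ itself is regarded as an element of $B_{n+1}$, its closure is $\hat\beta$ together with a split unknot.

\begin{proposition}\label{prop:lowest}
Let $\beta\in B_n$ have exponent sum $\omega$. Then $a^{n-\omega}P(\hat\beta)$ is a polynomial in $a^2$ with constant term $z^{-n}\tau_n(\beta\Delta_n^2)$.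
\end{proposition}

\begin{proof}
\emph{A recursion for the constant term.} Put $\theta_n(\beta)=a^{n-\omega}P(\hat\beta)$. The skein relation \eqref{eq:skein} becomes $\theta_n(\beta\sigma_i)-\theta_n(\beta\sigma_i^{-1})=z\,\theta_n(\beta)$. Since $\theta_n$ is also invariant under conjugation, its linear extension vanishes on the two-sided ideal that defines $H_n$, and $\theta_n$ is a trace on $H_n$. The facts recalled above give, for $x\in H_n$,
\[
\theta_1(1)=\frac{1-a^2}z,\qquad\theta_{n+1}(x)=\frac{1-a^2}{z}\,\theta_n(x),\qquad\theta_{n+1}(xT_n)=\theta_n(x).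
\]
By Lemma~\ref{lem:hecke}(c) and the identity $\theta_{n+1}(xT_nx')=\theta_{n+1}(x'xT_n)=\theta_n(x'x)$, these rules compute $\theta_{n+1}$ from $\theta_n$. So the values of $\theta_n$ are polynomials in $a^2$, and the constant terms $\varepsilon_n=\theta_n|_{a=0}$ form the unique family of traces with
\begin{equation}\label{eq:rec}
\varepsilon_1(1)=z^{-1},\qquad\varepsilon_{n+1}(x)=z^{-1}\varepsilon_n(x),\qquad\varepsilon_{n+1}(xT_n)=\varepsilon_n(x)\qquad(x\in H_n).
\end{equation}
The traces $z^{-n}\tau_n$ satisfy the first two rules but not the third, because $E(T_n)=0$. We show that inserting the full twist repairs the third rule and keeps the others, that is, that $\varphi_n(x)=z^{-n}\tau_n(x\Delta_n^2)$ satisfies \eqref{eq:rec}. It is a trace by Lemma~\ref{lem:hecke}(a) and (b), and $\varphi_1(1)=z^{-1}$. To compare $\varphi_{n+1}$ with $\varphi_n$ we need the quotient of consecutive full twists.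

\emph{Jucys--Murphy elements.} Let $J_0=1$ and $J_n=T_nJ_{n-1}T_n=T_n\cdots T_1T_1\cdots T_n\in H_{n+1}$. By the length computation in the proof of Lemma~\ref{lem:hecke}(c), the longest element of $S_n$ times $s_n\cdots s_1$ has length $\binom n2+n$, so $\Delta_{n+1}=\Delta_nT_n\cdots T_1$. Inverting the permutation gives $\Delta_{n+1}=T_1\cdots T_n\Delta_n$. Hence $\Delta_{n+1}^2=\Delta_nJ_n\Delta_n$. The left side is central, so conjugating by the invertible element $\Delta_n$ gives $\Delta_{n+1}^2=\Delta_n^2J_n$.

We claim that $E(J_n)=1$ and $E(J_nT_n)=z$. For the first claim we show $J_n\in1+H_nT_nH_n$ by induction. We have $J_1=1+zT_1$. For $n\ge2$ write $J_{n-1}=1+\sum xT_{n-1}x'$ with $x,x'\in H_{n-1}$. These elements commute with $T_n$, so the braid relation gives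
\[
J_n=T_n^2+\sum x\,T_nT_{n-1}T_n\,x'=1+zT_n+\sum x\,T_{n-1}T_nT_{n-1}\,x'\in1+H_nT_nH_n.
\]
For the second claim, $J_nT_n=T_nJ_{n-1}(1+zT_n)=T_nJ_{n-1}+zJ_n$, and $T_nJ_{n-1}\in T_nH_n$ is killed by $E$.

\emph{Conclusion.} Let $x\in H_n$. Since $E$ is $H_n$-bilinear, $\varphi_{n+1}(x)=z^{-n-1}\tau_n\bigl(x\Delta_n^2E(J_n)\bigr)=z^{-1}\varphi_n(x)$. By centrality $xT_n\Delta_{n+1}^2=x\Delta_{n+1}^2T_n=x\Delta_n^2J_nT_n$, so $\varphi_{n+1}(xT_n)=z^{-n-1}\tau_n\bigl(x\Delta_n^2E(J_nT_n)\bigr)=\varphi_n(x)$.
\end{proof}

\subsection*{The BPS polynomial of $y^m=x^{km}$}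
From now on $m\ge2$ and $k\ge1$ are integers, $K=k+1$, $\ell_0=\binom m2$, and $n_h$ and $N$ refer to $y^m=x^{km}$.

\begin{proposition}\label{prop:formula}
We have $b=m$, $\delta=k\ell_0$, and $N(z^2)=\tau_m(\Delta_m^{2K})$ in $\mathbb Z[z]$.
\end{proposition}

\begin{proof}
The branches are $y=\zeta x^k$ with $\zeta^m=1$, so $b=m$. As $x$ runs once around a small circle, the $m$ values of $y$ form a regular $m$-gon that turns $k$ times in the positive direction. So the link is the closure of the braid made of $k$ positive full twists, which has image $\Delta_m^{2k}$ in $H_m$ and exponent sum $\omega=km(m-1)$. The Jacobian ideal is $(x^{km-1},y^{m-1})$, so $\mu=(m-1)(km-1)=\omega-m+1$. Then $\mu=2\delta-b+1$ gives $2\delta=\omega$. Since $\mu-1=\omega-m$, equation \eqref{eq:lowest} and Proposition~\ref{prop:lowest} give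
\[
q^{(1-\mu)/2}Z(q)=z^{-m}\tau_m(\Delta_m^{2k}\Delta_m^2),\qquad z=q^{-1/2}-q^{1/2}=(1-q)\,q^{-1/2}.
\]
Here $(1-\mu)/2=m/2-\delta$. Multiplying by $z^m$ turns the left side into $q^{-\delta}(1-q)^mZ(q)$, which is $N(z^2)$ by \eqref{eq:def}. Two polynomials in $z$ that agree at $z=q^{-1/2}-q^{1/2}$ are equal.
\end{proof}

\begin{example}\label{ex:D4}
Let $m=3$ and $k=1$, and write $T_{12}=T_1T_2$ and $T_{21}=T_2T_1$. We multiply $\Delta_3$ on the right by $T_1,T_2,T_1$ in turn, using \eqref{eq:mult} and $\Delta_3=T_1T_2T_1=T_2T_1T_2$:
\begin{align*}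
\Delta_3T_1&=T_{12}+z\Delta_3,\\
\Delta_3T_1T_2&=T_1+zT_{12}+zT_{21}+z^2\Delta_3,\\
\Delta_3^2&=1+z(T_1+T_2)+z^2(T_{12}+T_{21})+(z+z^3)\Delta_3 .
\end{align*}
By Lemma~\ref{lem:hecke}(a), $\tau_3(\Delta_3^2\Delta_3^2)=1+2z^2+2z^4+(z+z^3)^2=1+3z^2+4z^4+z^6$. As a check, \eqref{eq:tri} now gives
\[
Z(q)=(1-q)^3+4q(1-q)+\frac{3q^2}{1-q}+\frac{q^3}{(1-q)^3}=1+q+2q^2+3q^3+\cdots .
\]
For $d\le3$ every ideal of colength $d$ in $\mathbb C[[x,y]]$ contains $y^3-x^3$, so $\chi(\mathrm{Hilb}^{[d]})$ is the number of monomial ideals of colength $d$ in $\mathbb C[[x,y]]$, that is, the number $1,1,2,3$ of partitions of $d$.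
\end{example}

\section{Walks and positivity}\label{sec:walks}

Fix a word $s_{i_1}\cdots s_{i_L}$, with $L=2K\ell_0$, that is a concatenation of $2K$ reduced words of $w_0\in S_m$; we call these its \emph{blocks}. Then $\Delta_m^{2K}=T_{i_1}\cdots T_{i_L}$. A \emph{walk} is a sequence $x_0=\mathrm{id},x_1,\dots,x_L$ in $S_m$ in which each step $p$ is either a \emph{move}, $x_p=x_{p-1}s_{i_p}$, which is always allowed, or a \emph{stay}, $x_p=x_{p-1}$, which is allowed only if $\ell(x_{p-1}s_{i_p})<\ell(x_{p-1})$. The walk is \emph{closed} if $x_L=\mathrm{id}$.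

\begin{proposition}\label{prop:walks}
For any choice of the blocks, $n_h$ is the number of closed walks with exactly $2h$ stays. Moreover $n_0=1$, and $n_h\ge1$ for $0\le h\le\delta$.
\end{proposition}

\begin{proof}
Expand $T_{i_1}\cdots T_{i_L}$ from left to right by \eqref{eq:mult}. The result is the sum over all walks of $z^{\#\text{stays}}\,T_{x_L}$, and the first claim follows from Proposition~\ref{prop:formula}. There is one walk without stays, and it ends at $w_0^{2K}=\mathrm{id}$, so $n_0=1$.

Let $\mathbf u$ be a reduced word of $w_0$. Its reverse $\bar{\mathbf u}$ is a reduced word of $w_0^{-1}=w_0$. Take the word $\mathbf u\,(\mathbf u\bar{\mathbf u})^k\,\bar{\mathbf u}$, which has $2K$ blocks. Move along the first block, from $\mathrm{id}$ to $w_0$. At $w_0$ every stay is allowed. In each factor $\mathbf u\bar{\mathbf u}$ choose $0\le c\le\ell_0$, stay for the first $c$ letters, move along the middle $2(\ell_0-c)$ letters, and stay for the last $c$ letters. The middle letters form a word followed by its reverse, so they lead from $w_0$ back to $w_0$. Finally move along the last block,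 from $w_0$ to $\mathrm{id}$. The number of stays is twice the sum of $k$ numbers chosen freely in $\{0,\dots,\ell_0\}$, so it takes every value $2h$ with $0\le h\le k\ell_0=\delta$.
\end{proof}

\begin{example}\label{ex:two}
Let $m=2$. The word is $s_1^{2K}$, and stays are allowed only at $s_1$. A closed walk with $2h$ stays consists of $K-h$ excursions from $\mathrm{id}$ to $s_1$ and back, among which the stays are distributed freely. So $n_h=\binom{2h+K-h-1}{2h}=\binom{k+h}{2h}$. The ratio $n_h/n_{h-1}=(k^2+k-h^2+h)/\bigl(2h(2h-1)\bigr)$ decreases in $h$, so the sequence is log-concave.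
\end{example}

\section{A lower bound for the values of $N$}\label{sec:lower}

In Example~\ref{ex:D4} the polynomial $N(z^2)$ appeared as a sum of squares. This holds in general, and one linear combination of the terms that are squared is known exactly, because $H_m$ has a one-dimensional representation.

\begin{proposition}\label{prop:lower}
For real $q\ge1$ and $z=q^{1/2}-q^{-1/2}$, we have $N(z^2)\ge q^{k\ell_0}/m!$.
\end{proposition}

\begin{proof}
Specialize $H_m$ to this real value of $z$, and write $\Delta_m^K=\sum_wc_wT_w$ with $c_w\in\mathbb R$. Reversing words preserves the defining relations, so it defines an anti-automorphism of $H_m$ with $T_w\mapsto T_{w^{-1}}$. It fixes $\Delta_m$, hence $\Delta_m^K$, so $c_{w^{-1}}=c_w$. By Proposition~\ref{prop:formula} and Lemma~\ref{lem:hecke}(a),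
\[
N(z^2)=\tau_m(\Delta_m^K\Delta_m^K)=\sum_wc_wc_{w^{-1}}=\sum_wc_w^2 .
\]
Since $q=1+zq^{1/2}$, the assignment $T_i\mapsto q^{1/2}$ respects the defining relations. It defines a homomorphism $\gamma\colon H_m\to\mathbb R$ with $\gamma(T_w)=q^{\ell(w)/2}$. Applying $\gamma$ to $\Delta_m^K$ and using the Cauchy--Schwarz inequality, we get
\[
q^{K\ell_0}=\Bigl(\sum_wc_w\,q^{\ell(w)/2}\Bigr)^2\le N(z^2)\sum_wq^{\ell(w)}\le N(z^2)\;m!\;q^{\ell_0},
\]
where the last step uses $q\ge1$.
\end{proof}

For $m=2$ one sees what this argument keeps. Let $\gamma'$ be the homomorphism with $T_1\mapsto-q^{-1/2}$. Evaluating at $1$ and $T_1$ shows $\tau_2=(\gamma+q\gamma')/(1+q)$, so $N(z^2)=(q^{K}+q^{1-K})/(1+q)$. The Cauchy--Schwarz step retains the first term.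

\section{An upper bound for the first coefficients}\label{sec:upper}

\subsection*{Stays as transpositions}
A walk is determined by the set of positions at which it stays, and its endpoint is the product of the word with those letters deleted. Put $v_p=s_{i_1}\cdots s_{i_p}$ and let $t_p=v_{p-1}s_{i_p}v_{p-1}^{-1}$, a transposition. Since $v_{p-1}=t_pv_p$, deleting the letter at position $p$ multiplies the product of the word on the left by $t_p$, and this depends only on the first $p$ letters. Deleting the letters at $p_1<\dots<p_n$, the last one first, therefore turns the product $v_L$ into $t_{p_1}\cdots t_{p_n}v_L$. As $v_L=\mathrm{id}$, Proposition~\ref{prop:walks} shows that $n_j$ is at most the number of sequences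
\begin{equation}\label{eq:seq}
1\le p_1<\dots<p_{2j}\le L\qquad\text{with}\qquad t_{p_1}\cdots t_{p_{2j}}=\mathrm{id}.
\end{equation}

\begin{lemma}\label{lem:once}
In each block, every transposition of $S_m$ equals $t_p$ for exactly one position $p$. So every transposition equals $t_p$ for exactly $2K$ positions.
\end{lemma}

\begin{proof}
In the first block, if $t_p=t_{p'}$ with $p\ne p'$, then deleting both letters would leave a shorter word for $w_0$. So the $\ell_0$ transpositions $t_p$ are distinct, and there are only $\ell_0$ transpositions. In the $c$-th block the $t_p$ are the conjugates by $w_0^{c-1}$ of the transpositions attached in this way to the block on its own.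
\end{proof}

\begin{example}\label{ex:n1}
We compute $n_1$. A closed walk with stays at $p<p'$ has $t_p=t_{p'}$, so $p$ and $p'$ lie in blocks $c<c'$. The sequence $v_p$ climbs from $\mathrm{id}$ to $w_0$ in odd blocks and descends in even blocks. The stay at $p$ is allowed if and only if $\ell(v_p)<\ell(v_{p-1})$, that is, $c$ is even. Just before $p'$ the walk is at $t_pv_{p'-1}=t_{p'}v_{p'-1}=v_{p'}$, so the stay at $p'$ is allowed if and only if $\ell(v_{p'-1})<\ell(v_{p'})$, that is, $c'$ is odd. The pairs $c=2\alpha$, $c'=2\alpha'+1$ with $1\le\alpha\le\alpha'\le K-1$ number $\binom K2$. Hence $n_1=\binom K2\binom m2$, in agreement with Examples~\ref{ex:D4} and~\ref{ex:two}. Passing to \eqref{eq:seq} replaces $\binom K2$ by $\binom{2K}2$, which costs only a bounded factor.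
\end{example}

For larger $j$, one way to satisfy \eqref{eq:seq} is to choose $j$ pairs of equal transpositions that do not interact. There are at most $(K^2m^2)^j/j!$ such choices. The next proposition says that the other solutions do not change this order of magnitude while $j$ is below a small power of $m$.

\begin{proposition}\label{prop:upper}
If $j\ge0$ is an integer with $102^3j^{10}\le m$, then $n_j\le 2\,(Km)^{2j}/j!$.
\end{proposition}

The factor $1/j!$ is essential in Section~\ref{sec:proof}, and it is the difficulty here. Choosing the positions one at a time loses it, and costs a factor of the form $j^{O(j)}$ in addition. So we split a sequence into its noninteracting pairs, which are counted as an unordered set, and a remainder, which is counted step by step. The loss on the remainder is paid for by a negative power of $m$.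

\subsection*{Merges, cuts and isolated pairs}
Fix a sequence \eqref{eq:seq} with $j\ge1$, and put $\pi_i=t_{p_1}\cdots t_{p_i}$, so that $\pi_0=\pi_{2j}=\mathrm{id}$. Step $i$ multiplies $\pi_{i-1}$ by a transposition $(\alpha\,\beta)$; we say that it \emph{uses} $(\alpha\,\beta)$ and \emph{touches} $\alpha$ and $\beta$. If $\alpha,\beta$ lie in different cycles of $\pi_{i-1}$, these two cycles are joined and the step is a \emph{merge}. Otherwise their common cycle splits in two and the step is a \emph{cut}. The other cycles do not change. The number of cycles is $m$ at the start and at the end, so there are $j$ merges and $j$ cuts. A merge is \emph{fresh} if $\alpha$ and $\beta$ are both fixed points of $\pi_{i-1}$, and \emph{old} otherwise. The \emph{type} of a step is one of: fresh merge, old merge, cut.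

Let step $i$ be a fresh merge using $(\alpha\,\beta)$. Then $\{\alpha,\beta\}$ is a $2$-cycle of $\pi_i$, and it remains one until $\alpha$ or $\beta$ is touched again. This must happen, since $\pi_{2j}=\mathrm{id}$. Let $i'>i$ be the first later step that touches $\alpha$ or $\beta$. If step $i'$ uses $(\alpha\,\beta)$, it is a cut, and we call $(i,i')$ an \emph{isolated pair}.

For example, in $(12)(34)(45)(12)(34)(35)=\mathrm{id}$ the first two steps are fresh merges, the third is an old merge, and the last three are cuts. Steps $1$ and $4$ form an isolated pair. Steps $2$ and $5$ use the same transposition but are not isolated, because step $3$ touches the point $4$.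

\begin{lemma}\label{lem:isolated}
Let a sequence \eqref{eq:seq} have $r$ isolated pairs and $\nu$ old merges, and put $g=j-r$. The isolated pairs are pairwise disjoint. Deleting all of them leaves a sequence of the form \eqref{eq:seq} with $2g$ steps, of which $g-\nu$ are fresh merges, $\nu$ are old merges and $g$ are cuts. Moreover $g\le3\nu$.
\end{lemma}

\begin{proof}
In an isolated pair $(i,i')$ the step $i'$ is determined by $i$, and $i$ is determined by $i'$ as the last earlier step touching one of the two points that $i'$ touches. Since $i$ is a merge and $i'$ is a cut, two different isolated pairs have no step in common.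

Delete one isolated pair $(i,i')$, using $(\alpha\,\beta)$. The steps strictly between $i$ and $i'$ do not touch $\alpha$ or $\beta$, so they commute with $(\alpha\,\beta)$. Hence the partial products before step $i$ and from step $i'$ on are unchanged; in particular the total product is still $\mathrm{id}$. In the partial products in between, the $2$-cycle $\{\alpha,\beta\}$ is replaced by two fixed points and all other cycles are unchanged. The steps that act on these products touch neither $\alpha$ nor $\beta$. So every surviving step keeps its type. Another isolated pair $(i_1,i_1')$ survives, step $i_1$ is still a fresh merge, and $i_1'$ is still the first later step touching its points, so the pair remains isolated. Thus the $r$ pairs can be deleted one after another. This removes $r$ fresh merges and $r$ cuts, and leaves the stated numbers of steps.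

In the original sequence, $j-\nu-r=g-\nu$ fresh merges belong to no isolated pair. Let $i$ be one of them, using $(\alpha\,\beta)$. Step $i'$ touches exactly one of $\alpha,\beta$, say $\alpha$, and a third point. As $\{\alpha,\beta\}$ is a cycle of $\pi_{i'-1}$, the third point lies in another cycle and $\alpha$ is not fixed, so $i'$ is an old merge. Furthermore $i$ is the last step before $i'$ that touches $\alpha$, and $\alpha$ is one of the two points touched by $i'$. So the map $i\mapsto i'$ into the set of old merges is at most two-to-one, and $g-\nu\le2\nu$.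
\end{proof}

Take $j=2$ to see the gain. If $g=0$ the sequence consists of two isolated pairs, involving up to four points. The case $g=1$ cannot occur: it forces $\nu\ge1$, while the only merge of a two-step remainder is its first step, which is fresh. If $g=2$, then step $1$ is a fresh merge using some $(\alpha\,\beta)$, step $2$ is not a cut (it would use $(\alpha\,\beta)$ and form an isolated pair), and $\nu\ge1$, so step $2$ is an old merge and both cuts take place inside the resulting $3$-cycle. Only three points are involved, and a factor of order $m$ is saved.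

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
For $j=0$ we have $n_0=1$. Let $j\ge1$. We count the sequences \eqref{eq:seq} with a given value of $g=j-r$. Such a sequence is determined by the set of the $r$ pairs of positions of its isolated pairs, together with the remainder.

By Lemma~\ref{lem:once} there are $\binom m2\binom{2K}2\le K^2m^2$ pairs of positions that carry equal transpositions. So there are at most $(K^2m^2)^r/r!$ sets of $r$ such pairs.

For $g=0$ the remainder is empty. Let $g\ge1$. By Lemma~\ref{lem:isolated} the remainder is a sequence \eqref{eq:seq} with $2g$ steps and $\nu\ge g/3$ old merges. The list of types of its steps can be chosen in at most $\binom{2g}g2^g\le8^g$ ways. Given this list, choose the positions one step at a time. The current partial product results from at most $g$ merges, so it has at least $m-g$ cycles. A permutation that moves $n$ points has at most $m-n/2$ cycles, so the partial product moves at most $2g$ points. Each transposition occurs at $2K$ positions, so the number of choices for the next position is at most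
\begin{itemize}
\item $2K\binom m2\le Km^2$ for a fresh merge,
\item $2K\cdot2g\cdot m=4Kgm$ for an old merge, since one of the touched points is moved,
\item $2K\binom{2g}2\le4Kg^2$ for a cut, since both touched points lie in one cycle and so are moved.
\end{itemize}
For a list with $\nu$ old merges the product of these bounds is
\[
(Km^2)^{g-\nu}(4Kgm)^\nu(4Kg^2)^g=(4K^2m^2g^2)^g\,(4g/m)^\nu .
\]
The hypothesis gives $4g\le4j\le m$, so $(4g/m)^\nu\le(4g/m)^{g/3}$. Since $4\cdot32^3=131072<132651=51^3$, we have $32\cdot4^{1/3}<51$, and the number of remainders is at most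
\[
(32K^2m^2g^2)^g(4g/m)^{g/3}\le\bigl(51K^2m^{5/3}g^{7/3}\bigr)^g .
\]
Summing over $g$, with $1/(j-g)!\le j^g/j!$ and $g\le j$, we obtain
\[
n_j\le\frac{(K^2m^2)^j}{j!}+\sum_{g=1}^j\frac{(K^2m^2)^{j-g}}{(j-g)!}\bigl(51K^2m^{5/3}g^{7/3}\bigr)^g\le\frac{(Km)^{2j}}{j!}\sum_{g\ge0}\bigl(51\,j^{10/3}m^{-1/3}\bigr)^g .
\]
The hypothesis $102^3j^{10}\le m$ says exactly that $51\,j^{10/3}m^{-1/3}\le\frac12$, so the series is at most $2$.
\end{proof}

\section{Failure of log-concavity}\label{sec:proof}

The following lemma extends a bound on the first terms of a sequence to its whole generating function, under a hypothesis that weakens log-concavity by a factor $A$.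

\begin{lemma}\label{lem:tail}
Let $a_0=1,a_1,\dots,a_\delta$ be positive numbers and put $\rho_h=a_h/a_{h-1}$. Let $A\ge1$, $B>0$, $X>0$, and let $j$ be an integer with $1\le j\le\delta$. Assume that $\rho_l\le A\rho_i$ for all $1\le i<l\le\delta$, that $a_h\le2B^h/h!$ for $0\le h\le j$, and that $j\ge4eABX$. Then $\sum_ha_hX^h\le2e^{BX}+1$.
\end{lemma}

\begin{proof}
Since $a_0=1$, we have $\rho_1\cdots\rho_j=a_j$, so $\rho_{i_0}\le a_j^{1/j}$ for some $1\le i_0\le j$. Then $\rho_l\le Aa_j^{1/j}$ for all $l>j$, and since $A\ge1$,
\[
a_h\le a_j\bigl(Aa_j^{1/j}\bigr)^{h-j}\le\bigl(Aa_j^{1/j}\bigr)^h\qquad(j\le h\le\delta).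
\]
From $e^j\ge j^j/j!$ we get $a_j^{1/j}\le2^{1/j}eB/j\le2eB/j$, so $Aa_j^{1/j}X\le2eABX/j\le\frac12$. The terms with $h<j$ sum to at most $2e^{BX}$, and those with $h\ge j$ to at most $\sum_{h\ge1}2^{-h}=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The values of $b$ and $\delta$ are in Proposition~\ref{prop:formula}, and $n_0=1$, $n_h\ge1$ are in Proposition~\ref{prop:walks}. Put $\rho_h=n_h/n_{h-1}$ and suppose, for contradiction, that $\rho_l\le A\rho_i$ for all $1\le i<l\le\delta$.

\emph{Consequences of \eqref{eq:hyp}.} Since $m\ge2$, we have $801A\lambda^2\ge801(\log2)^2>384$. So $m>10^6\cdot384^{10}>10^{31}$ and $\lambda>71$. Also $m\ge\lambda^{20}$, which gives $4\lambda\le m$ and $m-2>71\lambda+2$. Put $j=\lceil800A\lambda^2\rceil\le801A\lambda^2$. Then $102^3j^{10}\le m$, so Proposition~\ref{prop:upper} gives $n_h\le2B^h/h!$ with $B=K^2m^2$ for all $h\le j$. Moreover $j\le m\le km(m-1)/2=\delta$.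

\emph{The evaluation point.} Let $u=4\lambda/(km)\in(0,1]$, $q=e^u$ and $X=q-2+q^{-1}=(q^{1/2}-q^{-1/2})^2$. Then
\[
X=2\sum_{n\ge1}\frac{u^{2n}}{(2n)!}\le2(\cosh1-1)\,u^2\le1.1\,u^2 .
\]
Since $k\ge1$ we have $K\le2k$, so $BX\le4k^2m^2\cdot1.1\cdot16\lambda^2/(km)^2\le71\lambda^2$. This is why all bounds are uniform in $k$.

\emph{Upper bound.} We have $4e\cdot71<800$, so $j\ge4eABX$, and Lemma~\ref{lem:tail} gives $N(X)\le2e^{71\lambda^2}+1\le3e^{71\lambda^2}$.

\emph{Lower bound.} We have $uk\ell_0=2\lambda(m-1)$. By Proposition~\ref{prop:lower} and $m!\le m^m$,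
\[
N(X)\ge\frac{m^{2(m-1)}}{m!}\ge m^{m-2}=e^{(m-2)\lambda}>e^{71\lambda^2+2\lambda}=m^2e^{71\lambda^2}>3e^{71\lambda^2}.
\]
The two bounds contradict each other. Hence $\rho_l>A\rho_i$, that is, $n_{i-1}n_l>An_in_{l-1}$, for some $1\le i<l\le\delta$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
We check \eqref{eq:hyp} for $A=1$; it reads $m/\lambda^{20}\ge102^3\cdot801^{10}$. We have $\log_{10}(102^3\cdot801^{10})<6.03+29.04<35.1$. At $m=10^{85}$ we have $\lambda<196$, so $\lambda^{20}<10^{45.9}$ and $m/\lambda^{20}>10^{39}$. The function $\log(m/\lambda^{20})=\lambda-20\log\lambda$ is increasing for $\lambda\ge20$, so \eqref{eq:hyp} holds for all $m\ge10^{85}$. Theorem~\ref{thm:main} gives $\rho_l>\rho_i$ for some $i<l$. Then $\rho_{h+1}>\rho_h$ for some $i\le h<l$, which means $n_h^2<n_{h-1}n_{h+1}$.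
\end{proof}

\begin{remark}
The size of $m$ in \eqref{eq:hyp} is dictated by the range of Proposition~\ref{prop:upper} alone. The final comparison, of $(m-2)\lambda$ with $71\lambda^2$, has a great deal of room. The argument compares consecutive ratios with each other and never with $1$, so it gives no information on unimodality, which concerns the signs of the numbers $\rho_h-1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Maulik}
D.~Maulik, \emph{Stable pairs and the HOMFLY polynomial}, Invent. Math. \textbf{204} (2016), 787--831; arXiv:1210.6323.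

\bibitem{SXY}
Tao Su, Baiting Xie, and Chenglong Yu, \emph{Log-concavity from enumerative geometry of planar curve singularities}, arXiv:2603.27888 (2026).

\end{thebibliography}
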